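# Root subgroups and transitivity of automorphisms on toric varieties

Throughout, $\mathbb K$ is an algebraically closed field of characteristic zero, and varieties are separated.

## 1. Toric varieties, root subgroups, and two kinds of homogeneity

**Definition 1.1 (toric variety).** A *toric variety* is an irreducible normal algebraic variety $X$ over $\mathbb K$ with an effective action $T\times X\to X$ of an algebraic torus $T$ having an open orbit.

Recall the dictionary. Let $N$ be the lattice of one-parameter subgroups of $T$, let $M=\mathrm{Hom}(N,\mathbb Z)$ be the lattice of characters $\chi^m$, and let $n=\dim X$. Then $X$ is described by a fan $\Sigma=\Sigma_X$ of strictly convex rational cones in $N_{\mathbb Q}=N\otimes_{\mathbb Z}\mathbb Q$. We write $p_1,\dots,p_r$ for the primitive generators of the rays $\rho_i=\mathbb Q_{\ge0}p_i$, and $\sigma(1)\subset\{1,\dots,r\}$ for the set of rays of a cone $\sigma$. The $T$-orbits are the $O_\sigma$, $\sigma\in\Sigma$, with $\dim O_\sigma=n-\dim\sigma$, so $O_0$ is the open orbit. The sets $U_\sigma=\bigcup_{\tau\preceq\sigma}O_\tau$ are open and affine,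 and $\mathbb K[U_\sigma]$ has the basis $\chi^m$, $m\in\sigma^\vee\cap M$. The $T$-stable prime divisors are $D_i=\bigcup_{\tau:\,i\in\tau(1)}O_\tau$; hence $D_i\cap U_\sigma\ne\emptyset$ if and only if $i\in\sigma(1)$. Finally $\mathrm{div}(\chi^m)=\sum_i\langle m,p_i\rangle D_i$. For example, $\mathbb K^2$ has the cone generated by the standard basis vectors $p_1,p_2$ and its faces as fan, and $\mathbb K^2\setminus\{0\}$ has the fan $\{0,\rho_1,\rho_2\}$.

**Definition 1.2 (non-degenerate).** A toric variety is *non-degenerate* if it has no torus factor, that is, if every invertible regular function on it is constant. Equivalently, the rays of $\Sigma_X$ span $N_{\mathbb Q}$.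

The equivalence with the ray condition is quick. An invertible function on $X$ restricts to an invertible function on the open orbit, which has the form $c\chi^m$; and $c\chi^m$ is invertible on $X$ exactly when its divisor $\sum\langle m,p_i\rangle D_i$ is zero. So all invertible functions are constant if and only if only $m=0$ is orthogonal to all $p_i$. For example, $\mathbb K^2\setminus\{0\}$ is non-degenerate, and $\mathbb K\times\mathbb K^*$ is not.

**Definition 1.3 (homogeneous).** A variety $X$ is *homogeneous* if $\mathrm{Aut}(X)$ acts transitively on $X$.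

For example, $\mathbb K^2\setminus\{0\}$ is homogeneous, since $\mathrm{GL}_2$ acts transitively on it. The quadric cone $\mathbb K^2/\{\pm1\}$ is not: a homogeneous variety is smooth, because its smooth locus is non-empty and stable under $\mathrm{Aut}(X)$.

**Definition 1.4 (root subgroup, $S(X)$, $S$-homogeneous).** A *root subgroup* of $\mathrm{Aut}(X)$ is a one-parameter algebraic subgroup isomorphic to $\mathbb G_a$ that is normalized by $T$. The subgroup generated by all root subgroups is $S(X)$, and $X$ is *$S$-homogeneous* if $S(X)$ acts transitively on $X$.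

For example, on $\mathbb K^2$ the maps $(y_1,y_2)\mapsto(y_1,\,y_2+s\,y_1^a)$, with $a\ge0$ fixed and $s\in\mathbb G_a$, form a root subgroup: conjugation by $(t_1,t_2)$ replaces $s$ by $t_2t_1^{-a}s$. With $a=0$, and its mirror image, we get all translations, so $\mathbb K^2$ is $S$-homogeneous.

**Definition 1.5 (Demazure root).** A *Demazure root* of $\Sigma$ is an $m\in M$ for which there is an index $i$ with $\langle m,p_i\rangle=-1$, with $\langle m,p_k\rangle\ge0$ for $k\ne i$, and with $\mathrm{cone}(\tau,p_i)\in\Sigma$ for every $\tau\in\Sigma$ such that $m|_\tau=0$.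

Root subgroups correspond bijectively to the Demazure roots of $\Sigma_X$. The proofs below do not use this correspondence; only one remark in Section 8 does. As an example take $\mathbb K^2\setminus\{0\}$ and $i=2$. The first two conditions leave $m=(a,-1)$ with $a\ge0$. If $a=0$, then $m$ vanishes on $\rho_1$, and the last condition asks for $\mathrm{cone}(p_1,p_2)\in\Sigma$, which is false. So $a\ge1$. The geometry agrees: $y_2\mapsto y_2+s\,y_1^a$ preserves $\mathbb K^2\setminus\{0\}$ for $a\ge1$, while for $a=0$ it sends $(0,-s)$ to the origin.

## 2. Does transitivity of $\mathrm{Aut}(X)$ pass to $S(X)$?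

The group $\mathrm{Aut}(X)$ can be enormous, while $S(X)$ is generated by subgroups that one reads off from the fan. Suppose that a non-degenerate $X$ is homogeneous, with no control over which automorphisms make it so. Do the root subgroups alone already act transitively? That they do is stated as a conjecture in Ivan Arzhantsev, "Gale duality and homogeneous toric varieties", arXiv:1701.01985 (2017). The conjecture is true.

**Theorem A.** Every non-degenerate homogeneous toric variety $X$ is $S$-homogeneous.

The converse is trivial, since $S(X)\subset\mathrm{Aut}(X)$. So a non-degenerate toric variety is homogeneous if and only if it is $S$-homogeneous. Sections 4–7 prove Theorem A; Sections 8–11 prove three complements, Theorems B, C and D, which Theorem A does not need.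

Here are small cases by hand.

*Curves.* A non-degenerate toric curve has one or two rays, so it is $\mathbb K$ or $\mathbb P^1$. On $\mathbb K$ the translations form a root subgroup. On $\mathbb P^1$ the root subgroups $[x_1:x_2]\mapsto[x_1+sx_2:x_2]$ and $[x_1:x_2]\mapsto[x_1:x_2+sx_1]$ come from elementary matrices, which generate $\mathrm{SL}_2$, and this group is transitive.

*The punctured plane.* On $\mathbb K^2\setminus\{0\}$ the same elementary matrices give root subgroups generating $\mathrm{SL}_2$, which is transitive.

*A degenerate case.* On $\mathbb K\times\mathbb K^*$ with coordinates $(x,z)$ the group $\mathrm{Aut}$ is transitive, by translations in $x$ and scalings of $z$. But the restriction of the unit $z$ to a $\mathbb G_a$-orbit is a nowhere vanishing polynomial in $s$, hence constant, so $S(X)$ preserves every line $z=\text{const}$. Homogeneity does not give $S$-homogeneity here, so non-degeneracy cannot be dropped in Theorem A.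

In these cases we simply know enough root subgroups. In general all that is given is, for each $x$, one unknown automorphism $\varphi$ that moves $x$ into the open orbit, and from it we must produce root subgroups.

## 3. Homogeneous components of a conjugate torus: two obstructions

Here is the natural approach. Suppose that $x\notin O_0$ and $\varphi(x)\in O_0$. The conjugate torus $T'=\varphi^{-1}T\varphi$ acts on $X$, and its orbit $T'x=\varphi^{-1}(T\varphi(x))$ is open, whereas $Tx$ is not. So some velocity field $\delta$ of $T'$ is not tangent to $Tx$ at $x$. This $\delta$ is not compatible with $T$, but we can split it into $T$-homogeneous components $\delta_m$, one of which is still transversal to $Tx$ at $x$. Now exponentiate $\delta_m$ to get a one-parameter group normalized by $T$.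

The last sentence is where the argument stops, for two separate reasons.

*First obstruction: a component of an integrable field need not be integrable.* Take $X=\mathbb K^2$ and the automorphism $F=(f_1,f_2)$ with $f_2=x_2+x_1^2$ and $f_1=x_1+f_2$. Conjugating $x_1\partial_1$ by $F$ gives the derivation $\delta$ determined by $\delta(f_1)=f_1$, $\delta(f_2)=0$, namely
$$\delta=(x_1+x_2+x_1^2)(\partial_1-2x_1\partial_2).$$
Indeed $(\partial_1-2x_1\partial_2)(x_2+x_1^2)=0$ and $(\partial_1-2x_1\partial_2)(x_1+x_2+x_1^2)=1+2x_1-2x_1=1$. Give $x^v\partial_k$ the degree $v-e_k$. The components of $\delta$ are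

- degree $(0,0)$: $x_1\partial_1$;
- degree $(-1,1)$: $x_2\partial_1$;
- degree $(2,-1)$: $-2x_1^2\partial_2$;
- degree $(3,-1)$: $-2x_1^3\partial_2$;
- degree $(1,0)$: $x_1^2\partial_1-2x_1x_2\partial_2$.

The last component sends $x_1$ to $x_1^2$, so its $k$-th power sends $x_1$ to $k!\,x_1^{k+1}$. The element $x_1$ lies in no finite-dimensional stable subspace, so this component does not come from an algebraic group action.

*Second obstruction: a flow may leave $X$.* On $X=\mathbb K^2\setminus\{0\}$ the field $\partial_2$ is regular, homogeneous, locally nilpotent on $\mathbb K[x_1,x_2]$, and transversal to $Tx$ at $x=(1,0)$. But its flow carries $(0,1)$ into the missing origin.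

Both examples also show the way out. In the list above, the bad component vanishes at $(0,c)$ and equals $c^2\partial_1$ at $(c,0)$; it is tangent to the coordinate axes. The components transversal to an axis at some point $\neq0$ of it are $x_2\partial_1$, $x_1^2\partial_2$ and $x_1^3\partial_2$, each a single monomial times a $\partial_i$, with the monomial free of $x_i$. This is forced. If a component of degree $m$ has a nonzero $\partial_i$-coefficient at a point where $x_i=0$, then the monomial $x^{m+e_i}$ contains no $x_i$, so $m_i=-1$. Then no other $\partial_k$ can occur, because its coefficient $x^{m+e_k}$ would contain $x_i^{-1}$. *Transversality itself forces local nilpotency.*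

For the second obstruction, $T'$ preserves $X$, and this must be used. If the missing set is $Z$, its ideal is stable under $\delta$. If the ideal is generated by monomials, it is stable under every homogeneous component of $\delta$. For $\mathbb K^2\setminus\{0\}$ the ideal is $(x_1,x_2)$, and $\partial_2$ is excluded since $\partial_2(x_2)=1$.

Both remedies need polynomial coordinates and a monomial ideal for the missing set. Cox coordinates supply them for every non-degenerate $X$, provided that automorphisms can be lifted to these coordinates.

## 4. Cox coordinates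

Let $X$ be non-degenerate. The map $M\to\mathbb Z^r$, $m\mapsto(\langle m,p_i\rangle)_i$, is injective, and we regard $M$ as a subgroup of $\mathbb Z^r$, so that $m_i=\langle m,p_i\rangle$. Put
$$P=\mathbb Z^r/M=\mathrm{Cl}(X),\qquad a_i=[e_i]=[D_i],\qquad \mathbb T=(\mathbb K^*)^r .$$
The ring $R=\mathbb K[x_1,\dots,x_r]$ is graded by $P$ with $\deg x_i=a_i$. Let
$$H=\mathrm{Hom}(P,\mathbb K^*)=\{h\in\mathbb T:\ \textstyle\prod_i h_i^{m_i}=1\ \text{ for all } m\in M\}.$$
Distinct elements of $P$ are distinct characters of $H$, so the $P$-homogeneous components of $R$ are exactly the $H$-weight spaces. Put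
$$\hat X_\sigma=\{y\in\mathbb K^r:\ y_i\ne0\ \text{ for all } i\notin\sigma(1)\},\qquad \hat X=\bigcup_{\sigma\in\Sigma}\hat X_\sigma,\qquad Z=\mathbb K^r\setminus\hat X,$$
and let $\pi:\hat X\to X$ be the toric morphism given by $e_i\mapsto p_i$, so that
$$\pi^*\chi^m=\prod_i x_i^{m_i}. \tag{1}$$
The *zero set* of $y\in\mathbb K^r$ is $\{k:y_k=0\}$.

Examples. For $\mathbb P^1$ we have $M=\mathbb Z(1,-1)\subset\mathbb Z^2$, $P=\mathbb Z$, $H=\mathbb K^*$ acting by scalars, and $\hat X=\mathbb K^2\setminus\{0\}$. For $X=\mathbb K^2\setminus\{0\}$, $P=0$ and $\hat X=X$. For the single cone in $\mathbb Q^2$ with generators $p_1=(0,1)$, $p_2=(2,-1)$, the vector $m=(a,b)$ goes to $(b,2a-b)$, so $M=\{v\in\mathbb Z^2: v_1+v_2\text{ even}\}$, $P=\mathbb Z/2$, $H=\{\pm1\}$, $\hat X=\mathbb K^2$, and $X=\mathbb K^2/\{\pm1\}$ is the quadric cone.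

A *good quotient* by a reductive group $H$ is an affine $H$-invariant morphism $\pi:Y\to X$ with $\mathcal O_X=(\pi_*\mathcal O_Y)^H$. It is surjective, every fibre contains exactly one closed $H$-orbit, and it is a categorical quotient: every $H$-invariant morphism from $Y$ factors uniquely through $\pi$. The map $\mathbb K^2\to\mathbb K^2/\{\pm1\}$ is an example. We recall the following standard facts (Cox 1995; Cox–Little–Schenck, *Toric Varieties*, §5.1), with short reasons.

**(F1)** $\pi^{-1}(U_\sigma)=\hat X_\sigma$, and $\pi$ is a good quotient by the diagonalizable, hence reductive, group $H$. Indeed, a monomial $x^v$ is $H$-invariant if and only if $v\in M$, and it is regular on $\hat X_\sigma$ if and only if $v_i\ge0$ for $i\in\sigma(1)$; so $\mathbb K[\hat X_\sigma]^H$ is spanned by the $\pi^*\chi^m$ with $m\in\sigma^\vee$. The homomorphism $\mathbb T\to T$ is surjective with kernel $H$ (apply $\mathrm{Hom}(-,\mathbb K^*)$, which is exact as $\mathbb K^*$ is divisible, to $0\to M\to\mathbb Z^r\to P\to0$), and $\pi$ is equivariant.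

**(F2)** For $\tau\in\Sigma$, the points of $\mathbb K^r$ with zero set exactly $\tau(1)$ form one $\mathbb T$-orbit in $\hat X$, and $\pi$ maps it onto $O_\tau$.

**(F3)** $\mathbb K[\mathbb G_a\times\hat X_\sigma]^H=\mathbb K[s]\otimes\mathbb K[U_\sigma]$, with $H$ acting trivially on $\mathbb G_a$. So $\mathrm{id}\times\pi:\mathbb G_a\times\hat X\to\mathbb G_a\times X$ is again a good quotient by $H$, in particular a categorical one.

**(F4)** $Z$ is closed and $\mathbb T$-stable, so it is a union of coordinate subspaces. Points with at most one zero coordinate lie in $\hat X$, so these subspaces have codimension $\ge2$. The ideal $I(Z)$ is generated by monomials.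

**(F5)** Let $X_1=\bigcup_iU_{\rho_i}$ (and $X_1=X$ if $r=0$, when $X$ is a point). Then $X_1$ is smooth with complement of codimension $\ge2$ in $X$. The set $\pi^{-1}(X_1)=\{\text{at most one zero coordinate}\}$ has complement of codimension $\ge2$ in $\mathbb K^r$. *The fibres of $\pi$ over $X_1$ are single $H$-orbits of dimension $r-n$.* To see this, let $h\in H$ fix a point of $\hat X_{\rho_i}$. Then $h_k=1$ for $k\ne i$, so $h_i^{\langle m,p_i\rangle}=1$ for all $m\in M$; as $p_i$ is primitive, some $\langle m,p_i\rangle$ equals $1$, and $h_i=1$. So $H$ acts freely on $\hat X_{\rho_i}$, and all orbits there have dimension $\dim H=r-n$. Since the boundary of an orbit consists of orbits of smaller dimension, all of them are closed in $\hat X_{\rho_i}$. A fibre contains exactly one closed orbit, so it is one orbit.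

## 5. Lifting automorphisms to $\mathbb K^r$

The first lemma says that a lift is unique up to $H$.

**Lemma 1.** If $E:\hat X\to\hat X$ is a morphism with $\pi E=\pi$, then $E$ is the action of an element of $H$.

**Proof.** We show that $E^*x_i/x_i$ is an invertible function off a set of codimension two. First, $E$ maps each $\hat X_{\rho_k}=\pi^{-1}(U_{\rho_k})$ into itself. Fix $i$ and choose $m\in M$ with $\langle m,p_i\rangle=1$. By (1), on $\hat X_{\rho_i}$ we have $x_i=g\cdot\pi^*\chi^m$ with $g=\prod_{k\ne i}x_k^{-\langle m,p_k\rangle}$, a unit there. Since $E^*\pi^*=\pi^*$, we get $E^*x_i=E^*(g)\,\pi^*\chi^m$, so $E^*x_i/x_i=E^*(g)/g$ is a unit on $\hat X_{\rho_i}$. On $\hat X_{\rho_k}$ with $k\ne i$, the function $x_i$ is a unit, and so is $E^*x_i$ since $E$ maps this set into itself. Hence $E^*x_i/x_i$ is a unit on $\pi^{-1}(X_1)$. The complement has codimension $\ge2$ in $\mathbb K^r$, so this function and its inverse extend to polynomials, and it is a constant $c_i\in\mathbb K^*$. Thus $E^*x_i=c_ix_i$. Comparing $\pi E=\pi$ with (1) gives $\prod_ic_i^{m_i}=1$ for all $m\in M$, that is, $c\in H$.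 $\square$

**Lemma 2.** For every $\varphi\in\mathrm{Aut}(X)$ there is a polynomial automorphism $F$ of $\mathbb K^r$ with $F(\hat X)=\hat X$, $F(Z)=Z$, $\pi F=\varphi\pi$ on $\hat X$, and $FHF^{-1}=H$.

For instance, on $\mathbb P^1$ the map $[x_1:x_2]\mapsto[x_1+x_2:x_2]$ lifts to $F=(x_1+x_2,\,x_2)$. The component $f_1=x_1+x_2$ is an equation of $\varphi^{-1}(D_1)$, and this is how $F$ is found in general.

**Step 1: the components $f_i$ of $F$, as equations of the divisors $\varphi^{-1}(D_i)$.** Put $E_i=\varphi^{-1}(D_i)$ and $V=X_1\cap\varphi^{-1}(X_1)$. Then $V$ is smooth and $X\setminus V$ has codimension $\ge2$. The complement of $\pi^{-1}(V)$ in $\mathbb K^r$ is the union of the complement of $\pi^{-1}(X_1)$ and of $\pi^{-1}(X_1\setminus V)$. The latter has dimension at most $(n-2)+(r-n)=r-2$ by (F5). So the complement of $\pi^{-1}(V)$ has codimension $\ge2$ in $\mathbb K^r$.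

The effective divisor $E_i|_V$ is Cartier as $V$ is smooth. Its pull-back $\pi^*(E_i|_V)$ is defined because $\pi$ is dominant, and it extends to an effective divisor on $\mathbb K^r$. As $R$ is factorial, this divisor is $\mathrm{div}(f_i)$ with $f_i\in R$.

**Step 2: normalizing the $f_i$.** Let $m\in M$. From $\mathrm{div}(\chi^m)=\sum\langle m,p_i\rangle D_i$ we get $\mathrm{div}(\varphi^*\chi^m)=\sum\langle m,p_i\rangle E_i$, so on $\pi^{-1}(V)$
$$\mathrm{div}\prod_if_i^{m_i}=\pi^*\Bigl(\sum_i\langle m,p_i\rangle E_i|_V\Bigr)=\mathrm{div}(\pi^*\varphi^*\chi^m).$$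
The quotient of the two functions is a rational function on $\mathbb K^r$ whose divisor is zero off codimension two, hence zero, so it is a constant: $\prod f_i^{m_i}=c(m)\,\pi^*\varphi^*\chi^m$. Here $c:M\to\mathbb K^*$ is a homomorphism. Since $\mathbb K^*$ is divisible, $c$ extends to a homomorphism $\tilde c$ on $\mathbb Z^r$. Replacing $f_i$ by $f_i/\tilde c(e_i)$, we may assume
$$\prod_if_i^{m_i}=\pi^*\varphi^*\chi^m\qquad\text{for all }m\in M. \tag{2}$$
Put $F=(f_1,\dots,f_r)$.

**Step 3: $F(\hat X)\subset\hat X$.** Let $y\in\hat X$ and $\varphi(\pi(y))\in U_\sigma$. Suppose that $f_i(y)=0$. Every component of $\{f_i=0\}$ has codimension one, so it meets $\pi^{-1}(V)$ in a dense subset of itself. Hence $y$ lies in the closure of $\{f_i=0\}\cap\pi^{-1}(V)=\pi^{-1}(E_i\cap V)$. Since $\pi^{-1}(E_i)$ is closed in $\hat X$ and $y\in\hat X$, we get $\pi(y)\in E_i$. So $\varphi(\pi(y))\in D_i\cap U_\sigma$, and $i\in\sigma(1)$. Thus the coordinates of $F(y)$ with index outside $\sigma(1)$ are nonzero, that is, $F(y)\in\hat X_\sigma\subset\hat X$.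

**Step 4: $\pi F=\varphi\pi$.** Let $\varphi(\pi(y))$ lie in the open orbit. Step 3 with $\sigma=0$ gives $F(y)\in\mathbb T$, and by (1) and (2)
$$\chi^m(\pi F(y))=\prod_if_i(y)^{m_i}=\chi^m(\varphi\pi(y))\qquad\text{for all }m\in M.$$
Characters separate the points of the open orbit, so $\pi F(y)=\varphi\pi(y)$. These $y$ form a dense open subset of $\hat X$ and $X$ is separated, so $\pi F=\varphi\pi$ on $\hat X$.

**Step 5: $F$ is invertible and normalizes $H$.** Let $G$ be constructed in the same way for $\varphi^{-1}$. Then $\pi FG=\varphi\pi G=\pi$ and likewise $\pi GF=\pi$ on $\hat X$. By Lemma 1, $FG$ and $GF$ act as elements of $H$, first on $\hat X$ and then on $\mathbb K^r$ by density. So $F$ has a left and a right inverse and is an automorphism of $\mathbb K^r$. Moreover $\hat X=FG(\hat X)\subset F(\hat X)\subset\hat X$, so $F(\hat X)=\hat X$ and therefore $F(Z)=Z$. Finally, for $h\in H$ we have $\pi FhF^{-1}=\varphi\pi hF^{-1}=\varphi\pi F^{-1}=\pi$, and similarly $\pi F^{-1}hF=\pi$. By Lemma 1 both $FhF^{-1}$ and $F^{-1}hF$ lie in $H$, so $FHF^{-1}=H$. $\square$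

## 6. Transversality forces a root

We first record when a monomial derivation upstairs gives a root subgroup of $X$. For $u\in\mathbb Z^r_{\ge0}$ with $u_i=0$, the derivation $D=x^u\partial_i$ of $R$ (with $\partial_i=\partial/\partial x_i$) is locally nilpotent, because $D(x_i)=x^u$ and $D(x^u)=0$. The automorphism $\exp(sD)$ of $R$ belongs to the map
$$\varepsilon_s(y)=(y_1,\dots,y_i+s\,y^u,\dots,y_r),\qquad s\in\mathbb K. \tag{3}$$

**Lemma 3.** Let $u\in\mathbb Z^r_{\ge0}$ with $u_i=0$ and $\deg x^u=a_i$, and suppose that $\varepsilon_s(\hat X)\subset\hat X$ for all $s$. Put $m=u-e_i\in M$.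

1. The $\varepsilon_s$ induce a $\mathbb G_a$-action on $X$ that is normalized by $T$.
2. Suppose moreover that $\sigma\in\Sigma$ satisfies $i\in\sigma(1)$ and $u_k=0$ for all $k\in\sigma(1)$. Then $\tau=\sigma\cap m^\perp$ is a facet of $\sigma$ with $\tau(1)=\sigma(1)\setminus\{i\}$; every $\varepsilon_s$ with $s\ne0$ moves every point of $O_\sigma$ into $O_\tau$, and $\dim O_\tau=\dim O_\sigma+1$. The action of part 1 is a root subgroup of $\mathrm{Aut}(X)$.

**Proof.** *Part 1.* We have $m\in M$ because $\deg x^u=a_i$ in $P=\mathbb Z^r/M$. For $h\in H$ this says $h^u=h_i$, so $\varepsilon_s$ commutes with $H$ by (3). Hence $\mathbb G_a\times\hat X\to X$, $(s,y)\mapsto\pi(\varepsilon_s(y))$, is $H$-invariant, and by (F3) it factors through a morphism $\mathbb G_a\times X\to X$. This is an action, since the axioms hold upstairs and $\pi$ is surjective. For $t\in\mathbb T$ the $i$-th coordinate of $t\varepsilon_st^{-1}(y)$ is $t_i(t_i^{-1}y_i+s\,t^{-u}y^u)=y_i+(t_it^{-u}s)\,y^u$. So conjugation by $t$ rescales $s$. Since $\mathbb T\to T$ is onto, the action on $X$ is normalized by $T$.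

*Part 2.* We have $\langle m,p_i\rangle=u_i-1=-1$ and $\langle m,p_k\rangle=u_k=0$ for $k\in\sigma(1)\setminus\{i\}$. So $-m\ge0$ on $\sigma$, and $\tau=\sigma\cap m^\perp$ is a face of $\sigma$ with $\tau(1)=\sigma(1)\setminus\{i\}$. Since $\mathrm{span}\,\sigma=\mathrm{span}\,\tau+\mathbb Qp_i$, and $m$ vanishes on $\tau$ but not at $p_i$, we get $\dim\tau=\dim\sigma-1$. Let $x\in O_\sigma$ and choose $y\in\pi^{-1}(x)$ with zero set $\sigma(1)$ by (F2). Then $y^u\ne0$ and $y_i=0$, so for $s\ne0$ the point $\varepsilon_s(y)\in\hat X$ has zero set exactly $\sigma(1)\setminus\{i\}=\tau(1)$. By (F2), $\pi(\varepsilon_s(y))\in O_\tau$. In particular the action is non-trivial. In characteristic zero $\mathbb G_a$ has no proper non-trivial closed subgroup, so the action is faithful and gives a root subgroup. $\square$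

**Lemma 4 (key lemma).** Let $X$ be non-degenerate, $x\in O_\sigma$, and suppose that some $\varphi\in\mathrm{Aut}(X)$ satisfies $\dim T\varphi(x)>\dim Tx$. Then there are $i\in\sigma(1)$ and a monomial $x^u\in R$ with $u_k=0$ for all $k\in\sigma(1)$ and $\deg x^u=a_i$, such that $D=x^u\partial_i$ satisfies $D(I(Z))\subset I(Z)$. The automorphisms $\exp(sD)$ preserve $\hat X$ and induce a root subgroup of $\mathrm{Aut}(X)$. It moves $x$ into $O_\tau$, where $\tau$ is a facet of $\sigma$ with $\tau(1)=\sigma(1)\setminus\{i\}$; in particular $\dim O_\tau=\dim O_\sigma+1$.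

Put $J=\sigma(1)$ and choose $y\in\pi^{-1}(x)$ with zero set $J$. Let $F$ lift $\varphi$ as in Lemma 2.

**Step 1: conjugate the big torus and collect what its velocity fields preserve.** Put $\mathbb T'=F^{-1}\mathbb TF$ and $T'=\varphi^{-1}T\varphi$. The torus $\mathbb T'$ acts on $\hat X$. If $t\in\mathbb T$ has image $\bar t\in T$, then $\pi F^{-1}tF=\varphi^{-1}\bar t\varphi\,\pi$. So $\pi$ is equivariant for the homomorphism $\mathbb T'\to T'$, $F^{-1}tF\mapsto\varphi^{-1}\bar t\varphi$, which is surjective because $\mathbb T\to T$ is. The infinitesimal generators of $\mathbb T'$ are spanned by the derivations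
$$\delta_j=F^*\circ(x_j\partial_j)\circ(F^*)^{-1},\qquad j=1,\dots,r,$$
since $(F^{-1}tF)^*=F^*t^*(F^*)^{-1}$. They have two properties.

(i) $\delta_j(I(Z))\subset I(Z)$. Indeed $x_j\partial_j$ preserves the monomial ideal $I(Z)$, and $F^*I(Z)=I(Z)$ because $F(Z)=Z$.

(ii) $\delta_j$ has $P$-degree $0$. Indeed $H=F^{-1}HF\subset\mathbb T'$ and $\mathbb T'$ is commutative, so $\delta_j$ commutes with the action of $H$ on $R$ and preserves the $H$-weight spaces, which are the $P$-homogeneous components.

**Step 2: some $\delta_j$ is transversal to the coordinate stratum of $y$.** We claim that $\delta_j(x_i)(y)\ne0$ for some $j$ and some $i\in J$.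

In characteristic zero, differentials of orbit maps, and more generally of surjective equivariant maps of homogeneous spaces, are surjective: this holds at some point by generic smoothness, and hence everywhere by equivariance. So $T_y(\mathbb T'y)$ is spanned by the vectors $\sum_k\delta_j(x_k)(y)\,\partial_k$, $j=1,\dots,r$. If the claim fails, then
$$T_y(\mathbb T'y)\subset\langle\partial_k:k\notin J\rangle=T_y(\mathbb Ty).$$
Apply $d\pi_y$. The maps $\mathbb T'y\to T'x$ and $\mathbb Ty\to Tx$ are surjective and equivariant, so inside the Zariski tangent space $T_xX$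
$$T_x(T'x)=d\pi_y(T_y(\mathbb T'y))\subset d\pi_y(T_y(\mathbb Ty))=T_x(Tx).$$
Since $T'x=\varphi^{-1}(T\varphi(x))$, this gives $\dim T\varphi(x)=\dim T'x\le\dim Tx$, a contradiction.

This is the only place where the hypothesis on $\varphi$ enters. Note that $X$ may be singular at $x$.

**Step 3: split $\delta$ into monomial pieces that inherit (i) and (ii).** Fix $\delta=\delta_j$ and $i\in J$ as in Step 2. Write $\delta=\sum_{m\in\mathbb Z^r}\delta_m$, a finite sum of derivations, where
$$\delta_m(x_k)=c_{k,m}\,x^{m+e_k},\qquad c_{k,m}=0\ \text{ unless } m+e_k\in\mathbb Z^r_{\ge0}.$$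
For a monomial $g$ of degree $v$, $\delta_m(g)$ is the component of $\delta(g)$ of degree $v+m$. Since $I(Z)$ is spanned by monomials and is $\mathbb Z^r$-graded, (i) gives $\delta_m(I(Z))\subset I(Z)$ for every $m$. If $\delta_m\ne0$, then some $c_{k,m}\ne0$. By (ii) the monomial $x^{m+e_k}$ of $\delta(x_k)$ has $P$-degree $a_k$, so the class of $m$ in $P$ is $0$, that is, $m\in M$.

**Step 4: the transversal piece is $x^u\partial_i$.** Since $\delta(x_i)(y)\ne0$, there is an $m$ with $c_{i,m}\ne0$ and $x^{m+e_i}(y)\ne0$. Put $u=m+e_i\in\mathbb Z^r_{\ge0}$. As $y_k=0$ for $k\in J$, we get $u_k=0$ for all $k\in J$. In particular $u_i=0$ and $m_i=-1$. For $k\ne i$ the exponent of $x_i$ in $x^{m+e_k}$ would be $-1$, so $c_{k,m}=0$. Hence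
$$\delta_m=c_{i,m}D,\qquad D=x^u\partial_i .$$
By Step 3, $D(I(Z))\subset I(Z)$, and $\deg x^u=a_i$ since $m\in M$.

**Step 5: $D$ integrates on $X$.** Since $D$ preserves $I(Z)$, so do $\exp(sD)$ and its inverse $\exp(-sD)$; hence $\exp(sD)$ maps $I(Z)$ onto itself. So $\varepsilon_s$ preserves $Z$, and therefore $\hat X$. Lemma 3 applies, including part 2 for the cone $\sigma$, and gives the remaining assertions. $\square$

As a check on the quadric cone $\mathbb K^2/\{\pm1\}$ at its vertex: here $J=\{1,2\}$, so $u=0$, and $\deg x^u=0\ne a_i$. There is no such $u$, in agreement with the fact that no automorphism moves the singular vertex.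

## 7. From raising orbit dimension to transitivity of $S(X)$

Iterating Lemma 4 moves every point into $O_0$. But on $O_0$ only $T$ is obviously transitive, and $T$ is not part of $S(X)$. The next lemma deals with this by using one root for every ray, and this is where non-degeneracy pays off: the $r$ roots give all $r$ directions upstairs.

**Lemma 5.** Let $X$ be non-degenerate, and suppose that for every $0\ne\sigma\in\Sigma$ there are $i\in\sigma(1)$ and $u$ satisfying all hypotheses of Lemma 3, including those of part 2 for $\sigma$. Then $S(X)$ is transitive on $X$.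

**Step 1: every point moves into $O_0$.** By Lemma 3, a root subgroup moves any point of $O_\sigma$, $\sigma\ne0$, into a $T$-orbit of larger dimension. Iterating, $S(X)$ moves every point into $O_0$.

**Step 2: every $S(X)$-orbit of a point of $O_0$ contains a dense open subset of $X$.** For each $i$ apply the hypothesis to $\sigma=\rho_i$. As $\rho_i(1)=\{i\}$, this gives a derivation $D_i=x^{u^{(i)}}\partial_i$ with this same $i$; let $\varepsilon^{(i)}_s$ be its flow. Let $x=\pi(y)$ with $y\in\mathbb T$. The map
$$\mathbb G_a^r\to\hat X,\qquad(s_1,\dots,s_r)\mapsto\varepsilon^{(1)}_{s_1}\cdots\varepsilon^{(r)}_{s_r}(y),$$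
has at $0$ the differential $\partial_{s_i}\mapsto y^{u^{(i)}}\partial_i$. This is an isomorphism, because $y\in\mathbb T$ makes all $y^{u^{(i)}}$ nonzero. So the map is dominant, and so is its composition with the surjection $\pi$. The image of the composition lies in $S(X)x$ and, being constructible and dense, contains a dense open subset of $X$.

**Step 3: conclusion.** Any two dense open subsets of the irreducible variety $X$ meet. So all points of $O_0$ lie in one $S(X)$-orbit, which by Step 1 is $X$. $\square$

**Proof of Theorem A.** Let $X$ be non-degenerate and homogeneous, $0\ne\sigma\in\Sigma$ and $x\in O_\sigma$. By homogeneity there is $\varphi\in\mathrm{Aut}(X)$ with $\varphi(x)\in O_0$, so $\dim T\varphi(x)=n>\dim Tx$. Lemma 4 supplies $i$ and $u$ as required in Lemma 5. Hence $S(X)$ is transitive on $X$. $\blacksquare$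

## 8. Orbits of $\mathrm{Aut}(X)$ and $\mathrm{Aut}(X)^0$ without homogeneity

Lemma 4 did not assume homogeneity, and so it says something about every non-degenerate $X$.

**Definition 8.1.** An *algebraic family* of automorphisms over a variety $B$ is a map $b\mapsto\Phi_b$ from $B$ to $\mathrm{Aut}(X)$ such that $(b,x)\mapsto\Phi_b(x)$ is a morphism $B\times X\to X$. Let $\mathrm{Aut}(X)^0$ be the set of automorphisms $\varphi$ that can be joined to $\mathrm{id}$ in an algebraic family over an irreducible variety, that is, such that both $\varphi$ and $\mathrm{id}$ are members of the family.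

This is a group. For products use $(b,b')\mapsto\Phi_b\Phi'_{b'}$ over $B\times B'$. If $\varphi$ and $\mathrm{id}$ are members of $(\Phi_b)$, then $(\varphi^{-1}\Phi_b)$ contains $\mathrm{id}$ and $\varphi^{-1}$. For example, every $x\mapsto ax+c$ on $\mathbb K$ lies in $\mathrm{Aut}(\mathbb K)^0$, by the family over $\mathbb K^*\times\mathbb K$.

Write $G=T\cdot S(X)$. This is a group, since $T$ normalizes $S(X)$. Every $T$-stable subset of $X$ is a finite union of $T$-orbits, and its dimension is the maximum of their dimensions.

**Theorem B.** Let $X$ be any non-degenerate toric variety (possibly singular, not necessarily homogeneous).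

1. The $\mathrm{Aut}(X)$-orbit containing the open $T$-orbit is a single $T\cdot S(X)$-orbit.
2. The orbits of $\mathrm{Aut}(X)^0$ are exactly the $T\cdot S(X)$-orbits.
3. Every $\mathrm{Aut}(X)$-orbit is a finite union of $T\cdot S(X)$-orbits, all of the same dimension.

**Proof of (3).** Let $W$ be an $\mathrm{Aut}(X)$-orbit and $d$ the maximal dimension of a $T$-orbit in $W$. If $x\in W$ and $\dim Tx<d$, some $\varphi\in\mathrm{Aut}(X)$ has $\dim T\varphi(x)=d$. By Lemma 4 a root subgroup moves $x$ into a $T$-orbit of larger dimension, which is again in $W$. Iterating, every $G$-orbit in $W$ contains a $T$-orbit of dimension $d$, hence has dimension $d$. There are finitely many $G$-orbits because there are finitely many $T$-orbits.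

**Proof of (1).** If $W$ contains the open $T$-orbit, then $d=\dim X$. There is only one $T$-orbit of this dimension, and by the proof of (3) every $G$-orbit in $W$ contains it. So $W$ is one $G$-orbit.

**Proof of (2), Step 1: $G\subset\mathrm{Aut}(X)^0$.** The torus $T$ and each root subgroup are algebraic families containing $\mathrm{id}$, over the irreducible varieties $T$ and $\mathbb G_a$. So every $\mathrm{Aut}(X)^0$-orbit $W=\mathrm{Aut}(X)^0x_0$ is $G$-stable, and it remains to show that it is one $G$-orbit.

**Step 2: $W$ has irreducible closure.** Choose points $w_j=\varphi_jx_0$, $j=1,\dots,l$, one in each $T$-orbit contained in $W$, with $\varphi_j\in\mathrm{Aut}(X)^0$ a member of a family $(\Phi_{j,b})_{b\in B_j}$ over an irreducible variety that also contains $\mathrm{id}$. All $\Phi_{j,b}$ lie in $\mathrm{Aut}(X)^0$, by the same family. The morphism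
$$T\times B_1\times\dots\times B_l\to X,\qquad(t,b_1,\dots,b_l)\mapsto t\,\Phi_{1,b_1}\cdots\Phi_{l,b_l}x_0,$$
has image in $W$. The image is $T$-stable and contains every $w_j$ (take all other factors equal to $\mathrm{id}$), so it equals $W$. Its source is irreducible, hence so is the closure of $W$.

**Step 3: conclusion.** As $W$ is a finite union of $T$-orbits with irreducible closure, one $T$-orbit $O\subset W$ is dense in $W$, and all other $T$-orbits in $W$ lie in its boundary and have smaller dimension. If $x\in W\setminus O$, some $\varphi\in\mathrm{Aut}(X)^0$ moves $x$ into $O$, and Lemma 4 gives a root subgroup that moves $x$ into a $T$-orbit of larger dimension, staying in $W$. Iterating, $Gx\supset O$ for every $x\in W$. So $W$ is one $G$-orbit. $\blacksquare$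

*Several $G$-orbits do occur in (3).* Take the complete fan in $\mathbb Q^2$ with rays generated by $\pm e_1,\pm e_2,\pm(e_1+e_2)$. A Demazure root $m$ with $\langle m,p_i\rangle=-1$ must be $\ge0$ on both members of each of the two pairs $\pm p_k$ not containing $p_i$, hence vanish on them. These two pairs span $\mathbb Q^2$, so $m=0$, a contradiction. So there are no Demazure roots, hence no root subgroups, and $G=T$. The linear map $e_1\mapsto e_1+e_2$, $e_2\mapsto-e_1$ permutes the six rays cyclically and preserves the fan. So the six one-dimensional $T$-orbits lie in one $\mathrm{Aut}(X)$-orbit, which by (3) consists of exactly these six $G$-orbits.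

## 9. Torus factors

**Theorem C.** An arbitrary toric variety $X$ (torus factors allowed) is homogeneous if and only if $T\cdot S(X)$ is transitive on $X$. In that case, writing $X\cong X_0\times L$ with $L$ a torus and $X_0$ non-degenerate, the $S(X)$-orbits are exactly the fibres of $X\to L$.

For $X=\mathbb K\times\mathbb K^*$ these are the lines $z=\text{const}$ found in Section 2.

**Step 1: the product decomposition, and why its fibres are intrinsic.** The sublattice $N'=N\cap\mathrm{span}(\Sigma)$ is saturated. A splitting $N=N'\oplus N''$ gives $X=X_0\times L$ and $T=T_0\times L$, with $X_0$ non-degenerate and $L$ a torus. Let $q:X\to L$ be the projection. By Rosenlicht's theorem every unit on a product of irreducible varieties is a product of units on the factors. Units on $X_0$ are constant, so the units on $X$ are the functions $c\cdot q^*\chi$ with $c\in\mathbb K^*$ and $\chi$ a character of $L$. Thus the fibres of $q$ are the common level sets of all units of $X$, and they do not depend on the chosen decomposition.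

**Step 2: automorphisms cover automorphisms of $L$.** Let $\varphi\in\mathrm{Aut}(X)$. As $\varphi^*$ permutes units, $q\varphi$ is constant on the fibres of $q$, so $q\varphi=\bar\varphi q$ with a morphism $\bar\varphi:L\to L$, $\bar\varphi(l)=q\varphi(x_0,l)$ for any fixed $x_0\in X_0$. The same for $\varphi^{-1}$ shows that $\bar\varphi$ is an automorphism.

**Step 3: the equivalence.** "If" holds because $T\cdot S(X)\subset\mathrm{Aut}(X)$. Conversely let $X$ be homogeneous. Given $x,x'\in X_0$, choose $\varphi$ with $\varphi(x,1)=(x',1)$. Then $\bar\varphi(1)=1$, so $\varphi$ restricts to an automorphism of $q^{-1}(1)=X_0$ taking $x$ to $x'$. So $X_0$ is homogeneous, and by Theorem A $S(X_0)$ is transitive on $X_0$. A root subgroup of $X_0$, acting trivially on $L$, is normalized by $T=T_0\times L$, hence is a root subgroup of $X$. So every fibre of $q$ lies in one $S(X)$-orbit, and together with $L\subset T$ the group $T\cdot S(X)$ is transitive.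

**Step 4: the $S(X)$-orbits.** Units are constant on $\mathbb G_a$-orbits, since a nowhere vanishing polynomial in $s$ is constant. So $S(X)$ preserves the fibres of $q$. With Step 3, the $S(X)$-orbits are exactly these fibres. $\blacksquare$

## 10. Homogeneity read off from the fan

**Theorem D(a).** A non-degenerate toric variety with fan $\Sigma$ and primitive ray generators $p_1,\dots,p_r$ is homogeneous if and only if for every $0\ne\sigma\in\Sigma$ there are a ray generator $p_i\in\sigma$ and $m\in M$ such that

- $\langle m,p_i\rangle=-1$,
- $\langle m,p_k\rangle=0$ for the other rays $p_k$ of $\sigma$,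
- $\langle m,p_k\rangle\ge0$ for all $k\ne i$,
- $\mathrm{cone}(\tau,p_i)\in\Sigma$ for every $\tau\in\Sigma$ with $m|_\tau=0$.

For example, the blow-up of $\mathbb K^2$ at the origin has ray generators $e_1$, $e_1+e_2$, $e_2$. For the ray $\sigma$ of $e_1+e_2$ we would need $\langle m,e_1+e_2\rangle=-1$ while $\langle m,e_1\rangle,\langle m,e_2\rangle\ge0$, which is impossible. So this variety is not homogeneous.

**Necessity.** Let $X$ be homogeneous; then it is smooth, so every cone of $\Sigma$ is generated by part of a basis of $N$. For $0\ne\sigma\in\Sigma$ take $i$ and $u$ from Lemma 4, applied to $x\in O_\sigma$ and a $\varphi$ with $\varphi(x)\in O_0$, and put $m=u-e_i\in M$ and $D=x^u\partial_i$. Then $\langle m,p_i\rangle=u_i-1=-1$ and $\langle m,p_k\rangle=u_k\ge0$ for $k\ne i$, with equality for $k\in\sigma(1)\setminus\{i\}$. This gives the first three conditions.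

For the last one let $\tau\in\Sigma$ with $m|_\tau=0$. Then $i\notin\tau(1)$, and $u$ vanishes on $\tau(1)$. Take $y$ with zero set $\tau(1)$. Then $y^u\ne0$, and for $s=-y_i/y^u$ the point $\varepsilon_s(y)\in\hat X$ has zero set $\tau(1)\cup\{i\}$. So $\tau(1)\cup\{i\}\subset\sigma'(1)$ for some $\sigma'\in\Sigma$. As $\sigma'$ is simplicial, $\mathrm{cone}(\tau,p_i)$ is a face of $\sigma'$ and lies in $\Sigma$.

**Sufficiency, Step 1: $\Sigma$ is smooth.** We show by induction on $\dim\sigma$ that the generators of $\sigma$ are part of a basis of $N$; this is trivial for $\sigma=0$. For $\sigma\ne0$ take $i,m$ as in the criterion. Then $-m\ge0$ on $\sigma$, so $\tau=\sigma\cap m^\perp$ is a face with $\tau(1)=\sigma(1)\setminus\{i\}$ and smaller dimension. By induction its generators form a basis of a saturated sublattice of $N$. This sublattice is contained in $\ker m$, so they are part of a basis of $\ker m$. Since $\langle m,p_i\rangle=-1$, we have $N=\mathbb Zp_i\oplus\ker m$. So the generators of $\sigma$ are part of a basis of $N$.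

Consequently every subset of $\sigma(1)$ is $\tau(1)$ for a face $\tau$ of $\sigma$, and $y\in\hat X$ if and only if the zero set of $y$ is $\tau(1)$ for some $\tau\in\Sigma$.

**Step 2: the roots act on $\hat X$.** For $\sigma,i,m$ as in the criterion put $u=m+e_i$ in $\mathbb Z^r$, that is, $u_k=\langle m,p_k\rangle$ for $k\ne i$ and $u_i=0$. Then $u\ge0$, $u$ vanishes on $\sigma(1)$, and $\deg x^u=a_i$ as $m\in M$. We check that $\varepsilon_s(\hat X)\subset\hat X$. Let $y\in\hat X$ have zero set $\tau(1)$. If $y^u=0$, then $\varepsilon_s(y)=y$. Otherwise $u$ vanishes on $\tau(1)$, so $m$ vanishes on the face $\tau'$ of $\tau$ with $\tau'(1)=\tau(1)\setminus\{i\}$. By the last condition, $\mathrm{cone}(\tau',p_i)\in\Sigma$. Its ray set is $\tau'(1)\cup\{i\}$, because a ray of a fan that is contained in a cone of the fan is a face of that cone. The zero set of $\varepsilon_s(y)$ is contained in $\tau'(1)\cup\{i\}$, so $\varepsilon_s(y)\in\hat X$.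

**Step 3: conclusion.** So $i$ and $u$ satisfy all hypotheses of Lemma 3, including those of part 2 for $\sigma$. As $\sigma\ne0$ was arbitrary, Lemma 5 shows that $S(X)$ is transitive on $X$, and $X$ is homogeneous. $\blacksquare$

## 11. Homogeneous toric varieties from abelian groups and simplicial complexes

Consider triples $(P,A,\Delta)$, where $P$ is a finitely generated abelian group, $A=(a_1,\dots,a_r)$ is a family generating $P$, and $\Delta$ is a simplicial complex on $\{1,\dots,r\}$ containing $\emptyset$ and all $\{i\}$, subject to the condition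

> $(\ast)$ for each $\emptyset\ne J\in\Delta$ there are $i\in J$ and $u\in\mathbb Z^r_{\ge0}$ with $u_k=0$ for $k\in J$ and $\sum u_ka_k=a_i$, such that $\tau\in\Delta$, $\tau\cap\mathrm{supp}\,u=\emptyset$ imply $\tau\cup\{i\}\in\Delta$.

Two triples are *equivalent* if a group isomorphism $P\to P'$ together with a bijection of the index sets carries one to the other. Two toric varieties are *equivalent* if there is an isomorphism between them that is equivariant with respect to an isomorphism of the acting tori.

For example, let $\Delta=\{\emptyset,\{1\},\{2\}\}$. With $P=\mathbb Z$ and $A=(1,1)$ condition $(\ast)$ holds: for $J=\{1\}$ take $i=1$, $u=e_2$; the $\tau$ not containing $2$ are $\emptyset$ and $\{1\}$, and $\tau\cup\{1\}=\{1\}\in\Delta$; the case $J=\{2\}$ is symmetric. This triple comes from $\mathbb P^1$. With $P=0$ and $A=(0,0)$ the same $u$ works, and the triple comes from $\mathbb K^2\setminus\{0\}$; here $u=0$ would fail, since $\tau=\{2\}$ would require $\{1,2\}\in\Delta$.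

**Theorem D(b).** The assignment
$$X\mapsto\bigl(\mathrm{Cl}(X),\,([D_1],\dots,[D_r]),\,\{\sigma(1):\sigma\in\Sigma\}\bigr)$$
is a bijection from classes of non-degenerate homogeneous toric varieties to classes of triples as above.

**Step 1: a homogeneous $X$ gives a triple.** Let $X$ be non-degenerate and homogeneous, $P=\mathbb Z^r/M=\mathrm{Cl}(X)$, $a_i=[e_i]=[D_i]$ and $\Delta=\{\sigma(1):\sigma\in\Sigma\}$. As $X$ is smooth, $\Delta$ is a simplicial complex; it contains $\emptyset$ and all $\{i\}$. We claim that, under the substitution $u-e_i=(\langle m,p_k\rangle)_k$, the criterion of Theorem D(a) for $\sigma$ is precisely $(\ast)$ for $J=\sigma(1)$. The relation $\sum u_ka_k=a_i$ means $u-e_i\in M$. The conditions $u\ge0$ and $u_k=0$ on $J$ are the first three bullets. For the last bullet: if $\tau\cap\mathrm{supp}\,u=\emptyset$ and $i\in\tau$, the requirement $\tau\cup\{i\}\in\Delta$ is vacuous. If $i\notin\tau$, then $\tau\cap\mathrm{supp}\,u=\emptyset$ means that $m$ vanishes on the cone with ray set $\tau$, and $\mathrm{cone}(\tau,p_i)\in\Sigma$ means $\tau\cup\{i\}\in\Delta$, since the ray set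 of such a cone is $\tau\cup\{i\}$. Conversely, if $m$ vanishes on a cone, then $i$ is not one of its rays. This proves the claim, so $(\ast)$ holds.

**Step 2: well defined and injective on classes.** Equivalent varieties have isomorphic fans, hence equivalent triples. Conversely the triple determines $M=\ker(\mathbb Z^r\to P)$, $N=\mathrm{Hom}(M,\mathbb Z)$, the $p_i$ (the coordinate functions on $M$) and $\Sigma$. So equivalent triples come from isomorphic fans, hence from equivalent varieties.

**Step 3: setting up the inverse.** Let $(P,A,\Delta)$ satisfy $(\ast)$. Put $M=\ker(\mathbb Z^r\to P,\ e_i\mapsto a_i)$, $N=\mathrm{Hom}(M,\mathbb Z)$, and let $p_i\in N$ be the $i$-th coordinate function on $M$. The $p_i$ span $N_{\mathbb Q}$, because an element of $M\subset\mathbb Z^r$ on which all coordinates vanish is $0$. For $J\in\Delta$ let $\Gamma_J\subset P$ be the monoid generated by $\{a_k:k\notin J\}$ and put $\sigma_J=\mathrm{cone}(p_j:j\in J)$.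

**Step 4: $\Gamma_J$ contains all of $A$.** We use induction on $|J|$; for $J=\emptyset$ there is nothing to show. For $J\ne\emptyset$ take $i\in J$ and $u$ as in $(\ast)$. As $u$ vanishes on $J$, we have $a_i=\sum u_ka_k\in\Gamma_J$. The monoid $\Gamma_{J\setminus\{i\}}$ is generated by $\Gamma_J$ and $a_i$, so it equals $\Gamma_J$, and it contains $A$ by induction.

**Step 5: the generators of $\sigma_J$ are part of a basis of $N$.** By Step 4 the $a_k$ with $k\notin J$ generate $P$ as a group. So for $z\in\mathbb Z^J$ we can write $\sum_{j\in J}z_ja_j=-\sum_{k\notin J}w_ka_k$ with integers $w_k$, and $(z,w)\in M$. Hence $M\to\mathbb Z^J$ is onto. A surjection onto a free group splits, so dually $\{p_j\}_{j\in J}$ is part of a basis of $N$. In particular every $p_j$ is primitive.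

**Step 6: the cones fit together.** Let $J,J'\in\Delta$ and $v=a_1+\dots+a_r$. Writing each $a_k$ with $k\in J$ as an element of $\Gamma_J$ (Step 4), we get $v=\sum_{k\notin J}\alpha_ka_k$ with integers $\alpha_k\ge1$. Similarly $v=\sum_{k\notin J'}\beta_ka_k$ with integers $\beta_k\ge1$. Put $\alpha_k=0$ on $J$ and $\beta_k=0$ on $J'$. Then $m=\alpha-\beta\in M$, and
$$\langle m,p_k\rangle<0\ \text{on }J\setminus J',\qquad\langle m,p_k\rangle>0\ \text{on }J'\setminus J,\qquad\langle m,p_k\rangle=0\ \text{on }J\cap J'.$$
So $m\le0$ on $\sigma_J$ and $m\ge0$ on $\sigma_{J'}$, and in both cones the zero locus of $m$ is the face $\sigma_{J\cap J'}$. On the intersection $m$ vanishes, so $\sigma_J\cap\sigma_{J'}=\sigma_{J\cap J'}$, a common face.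

**Step 7: the variety and its triple.** The faces of $\sigma_J$ are the $\sigma_{J'}$ with $J'\subset J$, and these $J'$ lie in $\Delta$. So $\{\sigma_J\}_{J\in\Delta}$ is a smooth fan. Its rays are generated by $p_1,\dots,p_r$, which are primitive, pairwise distinct (apply Step 6 to $\{i\}$ and $\{j\}$), and span $N_{\mathbb Q}$. The ray set of $\sigma_J$ is $J$. By the translation in Step 1, $(\ast)$ says that this fan satisfies the criterion of Theorem D(a). So it defines a non-degenerate homogeneous toric variety. Its triple is $(P,A,\Delta)$ up to equivalence, because $\mathbb Z^r/M\cong P$ via $e_i\mapsto a_i$. $\blacksquare$
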